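\title{Dual Lipschitz-free spaces without locally flat preduals}

\begin{abstract}
We construct a countable complete metric space $M$ whose Lipschitz-free space $\mathcal{F}(M)$ is isometrically a dual Banach space, while every isometric predual $X\subset\mathrm{Lip}_0(M)$ contains a function that is not locally flat. The mechanism is that an extreme molecule of $\mathcal{F}(M)$ forces every predual to see points of a segment that is not present in $M$. Iterating the construction, we obtain for each $\varepsilon\in(0,1)$ a countable space in which every function of every predual has local Lipschitz constants with supremum at least $1-\varepsilon$ times its norm. We also show that the factor $1-\varepsilon$ can never be replaced by $1$.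
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $(M,d)$ be a metric space with a base point $0$. The space $\mathrm{Lip}_0(M)$ of Lipschitz functions $f\colon M\to\mathbb{R}$ with $f(0)=0$ is a Banach space under the Lipschitz constant
\[
\|f\|_L=\sup\Big\{\frac{|f(x)-f(y)|}{d(x,y)}: x\neq y\in M\Big\}.
\]
For $x\in M$ let $\delta(x)\in\mathrm{Lip}_0(M)^*$ be the evaluation $\langle\delta(x),f\rangle=f(x)$. The \emph{Lipschitz-free space} $\mathcal{F}(M)$ is the closed linear span of $\delta(M)$ in $\mathrm{Lip}_0(M)^*$. The canonical pairing identifies $\mathcal{F}(M)^*$ isometrically with $\mathrm{Lip}_0(M)$.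

By a \emph{predual} of $\mathcal{F}(M)$ we always mean a closed subspace $X\subset\mathrm{Lip}_0(M)$ such that the restriction map $\mu\mapsto\mu|_X$ is an isometric isomorphism of $\mathcal{F}(M)$ onto $X^*$. This loses no generality: if $T\colon\mathcal{F}(M)\to Z^*$ is a surjective linear isometry, then $Jz=\langle T(\cdot),z\rangle$ embeds $Z$ isometrically into $\mathcal{F}(M)^*=\mathrm{Lip}_0(M)$, and $\mu|_{JZ}\circ J=T\mu$, so $JZ$ is a predual. Thus $\mathcal{F}(M)$ is isometrically a dual space exactly when it has a predual, and one may ask what the functions in a predual look like.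

For $f\in\mathrm{Lip}_0(M)$ and $p\in M$ put
\[
\operatorname{lip}(f,p)=\lim_{r\to0}\big\|f|_{B(p,r)}\big\|_L ,
\]
where $B(p,r)$ is the open ball, and where a supremum over the empty set, such as the Lipschitz constant on a one-point set, is $0$. The limit exists by monotonicity, and closed balls give the same value. The number $\operatorname{lip}(f,p)$ is the part of the Lipschitz constant that survives at arbitrarily small scales near $p$; it vanishes when $p$ is isolated. The function $f$ is \emph{locally flat} if $\operatorname{lip}(f,p)=0$ for every $p\in M$. The following question is posed in \cite{AGP}.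

\begin{quote}
\textbf{Question.} Suppose that $M$ is separable and that $\mathcal{F}(M)$ is isometrically a dual space. Does $\mathcal{F}(M)$ have a predual that contains only locally flat functions?
\end{quote}

Two examples show why one would guess that it does. First take a star: $M=\{0,x_1,x_2,\dots\}$ with $d(0,x_k)=w_k>0$ and $d(x_k,x_l)=w_k+w_l$ for $k\ne l$. The map $f\mapsto(f(x_k)/w_k)_k$ is an isometry of $\mathrm{Lip}_0(M)$ onto $\ell_\infty$, and it turns the functionals $\delta(x_k)/w_k$ into the coordinate functionals. Hence $\mathcal{F}(M)=\ell_1$, and $c_0$ is a predual. Its members are locally flat: the points $x_k$ are isolated, and $\|f|_{B(0,r)}\|_L=\sup\{|f(x_k)|/w_k: w_k<r\}$ tends to $0$ with $r$ when $f(x_k)/w_k\to0$. At the other extreme take $M=[0,1]$. A locally flat function has derivative $0$ everywhere, so it vanishes. On the other hand $f\mapsto f'$ identifies $\mathrm{Lip}_0(M)$ with $L_\infty[0,1]$ and $\mathcal{F}(M)$ with $L_1[0,1]$, whose unit ball has no extreme points; by the Krein--Milman theorem it is not a dual space. In these examples locally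 flat functions sit in $\mathrm{Lip}_0(M)$ as $c_0$ sits in $\ell_\infty$, and a segment destroys local flatness and duality at the same time.

The answer is nevertheless negative.

\begin{theorem}\label{thm:one}
There are a countable complete metric space $M$ with base point $0$ and a point $y\in M\setminus\{0\}$ such that $\mathcal{F}(M)$ is isometrically a dual space and
\[
\operatorname{lip}(f,0)\ge|f(y)|\qquad\text{for every predual $X$ and every $f\in X$.}
\]
Hence no predual consists of locally flat functions; the locally flat members of a predual do not even separate $y$ from $0$.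
\end{theorem}

In the space of Theorem~\ref{thm:one} a predual may still contain many locally flat functions (Remark~\ref{rem:hyperplane}). The second result removes all of them, quantitatively.

\begin{theorem}\label{thm:two}
For every $\varepsilon\in(0,1)$ there is a countably infinite metric space $M$ such that $\mathcal{F}(M)$ is isometrically a dual space and
\[
\sup_{p\in M}\operatorname{lip}(f,p)\ge(1-\varepsilon)\|f\|_L\qquad\text{for every predual $X$ and every $f\in X$.}
\]
In particular, $0$ is the only locally flat function in any predual.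
\end{theorem}

The loss of $\varepsilon$ cannot be avoided.

\begin{theorem}\label{thm:three}
Let $M$ be separable with at least two points, and let $X$ be a predual of $\mathcal{F}(M)$. Then for all $f$ in a dense subset of $X$,
\[
\lim_{\rho\to0}\ \sup\Big\{\frac{|f(p)-f(q)|}{d(p,q)}:0<d(p,q)<\rho\Big\}<\|f\|_L .
\]
For these $f$ one has $\sup_{p\in M}\operatorname{lip}(f,p)<\|f\|_L$, so $\varepsilon=0$ is never possible in Theorem~\ref{thm:two}.
\end{theorem}

The idea behind the first two theorems is that a segment can be absent from $M$ and still be visible to every predual. A predual $X$ gives $\mathcal{F}(M)$ a weak* topology in which bounded sequences in $\delta(M)$ have cluster points, and these need not lie in $\delta(M)$. We arrange the metric so that, whatever $X$ is, some of these cluster points are the points $r\delta(y)$ of the linear segment from $\delta(0)=0$ to $\delta(y)$, for a sequence of values $r\to0$. A function $f\in X$ is weak* continuous and linear on that segment, where it has slope $|f(y)|$, and this slope is then approached by difference quotients of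 $f$ near $0$. Since $M$ itself contains no segment, duality survives.

\section{Preduals and their weak* topologies}\label{sec:prelim}

We use three standard facts.
\begin{itemize}
\item[(F1)] $\|\delta(x)-\delta(x')\|=d(x,x')$. Hence for $p\ne q$ the \emph{molecule} $m_{q,p}=(\delta(q)-\delta(p))/d(p,q)$ has norm one.
\item[(F2)] If $f_N,f\in\mathrm{Lip}_0(M)$, $\sup_N\|f_N\|_L<\infty$ and $f_N\to f$ pointwise, then $\langle\mu,f_N\rangle\to\langle\mu,f\rangle$ for all $\mu\in\mathcal{F}(M)$. This holds for $\mu$ in the dense subspace $\operatorname{span}\delta(M)$, and the bound on the norms extends it to the closure.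
\item[(F3)] If $X$ is a predual, the topology $\sigma(\mathcal{F}(M),X)$ of pointwise convergence on $X$ is the weak* topology of $X^*$, so closed balls of $\mathcal{F}(M)$ are compact in it by the Banach--Alaoglu theorem. Consequently a bounded sequence $(\lambda_k)$ has a cluster point $\lambda$; each cluster point satisfies $\|\lambda-\mu\|\le\limsup_k\|\lambda_k-\mu\|$ for all $\mu$, because closed balls are closed in this topology; and a bounded sequence with only one cluster point converges to it.
\end{itemize}
The inequality in (F3) is where the isometry of $\mathcal{F}(M)$ with $X^*$ enters; Remark~\ref{rem:almost} shows what happens without it.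

To prove that our spaces are dual spaces we imitate the star: find coordinates that make $\mathrm{Lip}_0(M)$ isomorphic to $\ell_\infty$ and pull back $c_0$. The coordinates need not be isometric. What makes the predual isometric is a truncation that does not increase the Lipschitz constant.

\begin{lemma}\label{lem:predual}
Let $(\mu_i)_{i\in I}$ be a bounded family in $\mathcal{F}(M)$, let $K\ge1$, and define $D\colon\mathrm{Lip}_0(M)\to\ell_\infty(I)$ by $Df=(\langle\mu_i,f\rangle)_{i\in I}$. Suppose that
\begin{itemize}
\item[(a)] $D$ is bijective;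
\item[(b)] for every $f\in\mathrm{Lip}_0(M)$ there are $f_N\in\mathrm{Lip}_0(M)$ such that $Df_N$ has finite support, $\|f_N\|_L\le K\|f\|_L$, and $f_N\to f$ pointwise.
\end{itemize}
Then $X_0=D^{-1}(c_0(I))$ is a closed subspace, the restriction map $\mathcal{F}(M)\to X_0^*$ is onto, and $K^{-1}\|\mu\|\le\|\mu|_{X_0}\|\le\|\mu\|$ for all $\mu\in\mathcal{F}(M)$. If $K=1$, then $X_0$ is a predual.
\end{lemma}

\begin{proof}
The operator $D$ is bounded, so $X_0$ is closed, and $D^{-1}$ is bounded by the open mapping theorem. Let $\varphi\in X_0^*$. Then $\varphi\circ D^{-1}$ is a bounded functional on $c_0(I)$, given by some $a\in\ell_1(I)$. The series $\mu=\sum_i a_i\mu_i$ converges absolutely in $\mathcal{F}(M)$, and $\langle\mu,f\rangle=\sum_i a_i(Df)_i=\varphi(f)$ for $f\in X_0$. So restriction is onto. For $\mu\in\mathcal{F}(M)$ and $f\in\mathrm{Lip}_0(M)$, the functions $f_N$ lie in $X_0$, and (F2) gives $|\langle\mu,f\rangle|=\lim_N|\langle\mu,f_N\rangle|\le K\|\mu|_{X_0}\|\,\|f\|_L$. Taking the supremum over $\|f\|_L\le1$ gives $\|\mu\|\le K\|\mu|_{X_0}\|$.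
\end{proof}

\section{Hidden points on extreme molecules}\label{sec:hidden}

The difficulty in a negative answer is that one must say something about \emph{every} predual, and the only information available is (F3). The following example shows that (F3) alone can determine a weak* limit.

\begin{example}\label{ex:midpoint}
Let $\varepsilon_k=1/(2k)$ and $M=\{0,y,x_1,x_2,\dots\}$ with
\[
d(0,y)=1,\qquad d(0,x_k)=d(y,x_k)=\tfrac12+\varepsilon_k,\qquad d(x_k,x_l)=1+\varepsilon_k+\varepsilon_l\quad(k\ne l).
\]
This is a metric: $M\setminus\{y\}$ and $M\setminus\{0\}$ are stars, and a triple $0,y,x_k$ has sides $1,a,a$ with $a>\frac12$. The points $x_k$ are better and better approximate midpoints of $0$ and $y$, but they stay far from each other. Without $y$ we would have a star, and $\delta(x_k)\to0$ in the weak* topology of its predual $c_0$. We claim that in the presence of $y$ every predual $X$ has $\delta(x_k)\to\frac12\delta(y)$, that is, $f(x_k)\to\frac12f(y)$ for all $f\in X$.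

All nonzero distances lie in $[\frac12,2]$, so $\|\cdot\|_L$ is equivalent to the supremum norm and $\mathrm{Lip}_0(M)=\ell_\infty(M\setminus\{0\})$. The closed span of the evaluations is then $\ell_1(M\setminus\{0\})$: every $\lambda\in\mathcal{F}(M)$ has the form $a\delta(y)+\sum_jc_j\delta(x_j)$ with $\sum_j|c_j|<\infty$. Let $\lambda$ be a cluster point of $(\delta(x_k))$. By (F1) and (F3), $\|\lambda\|\le\frac12$ and $\|\delta(y)-\lambda\|\le\frac12$. If $\|f\|_L\le1$ and $f(y)=1$, then $\langle\lambda,f\rangle\le\frac12$ and $1-\langle\lambda,f\rangle\le\frac12$, so $\langle\lambda,f\rangle=\frac12$. Every $f$ with $f(0)=0$, $f(y)=1$ and $|f(x_j)-\frac12|\le\varepsilon_j$ for all $j$ is such a function. Moving the single value $f(x_j)$ inside its interval does not change $\langle\lambda,f\rangle$, so $c_j=0$ for each $j$, and then $a=\frac12$. The cluster point is unique, and the claim follows from (F3).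
\end{example}

The two norm estimates in the example write the molecule $\delta(y)=m_{y,0}$ as the average of the elements $2\lambda$ and $2(\delta(y)-\lambda)$ of the unit ball, and the rest of the argument shows that such an average is trivial. Recall that a point $m$ of a convex set $C$ is \emph{extreme} if $m=a\mu_1+(1-a)\mu_2$ with $0<a<1$ and $\mu_1,\mu_2\in C$ forces $\mu_1=\mu_2=m$. We call a molecule extreme if it is an extreme point of the closed unit ball of $\mathcal{F}(M)$.

\begin{proposition}\label{prop:hidden}
Let $p\ne q$ in $M$, let $\ell=d(p,q)$, and suppose that $m_{q,p}$ is extreme. Let $X$ be a predual and $f\in X$.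
\begin{itemize}
\item[(a)] If $0<r<1$ and $(x_k)$ is a sequence in $M$ with $\limsup_kd(x_k,p)\le r\ell$ and $\limsup_kd(x_k,q)\le(1-r)\ell$, then $f(x_k)\to(1-r)f(p)+rf(q)$.
\item[(b)] If sequences as in (a) exist for arbitrarily small $r$, then $\operatorname{lip}(f,p)\ge|f(q)-f(p)|/\ell$.
\end{itemize}
\end{proposition}

\begin{proof}
(a) Write $m=m_{q,p}$, so that $\ell m=\delta(q)-\delta(p)$. Let $\lambda$ be a $\sigma(\mathcal{F}(M),X)$-cluster point of the bounded sequence $\lambda_k=\delta(x_k)-\delta(p)$. Since $\|\lambda_k\|=d(x_k,p)$ and $\|\ell m-\lambda_k\|=d(x_k,q)$, fact (F3) gives $\|\lambda\|\le r\ell$ and $\|\ell m-\lambda\|\le(1-r)\ell$. Therefore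
\[
m=r\cdot\frac{\lambda}{r\ell}+(1-r)\cdot\frac{\ell m-\lambda}{(1-r)\ell}
\]
is a convex combination of two elements of the unit ball, and extremality gives $\lambda=r\ell m$. The cluster point is unique, so $\lambda_k\to r(\delta(q)-\delta(p))$, and we evaluate at $f$.

(b) Given $R>0$, take $r$ with $r\ell<R$ and a sequence $(x_k)$ as in (a). From $d(x_k,p)\ge\ell-d(x_k,q)$ we get $\liminf_kd(x_k,p)\ge r\ell$, so $d(x_k,p)\to r\ell$. For large $k$ the point $x_k$ lies in $B(p,R)\setminus\{p\}$, and
\[
\|f|_{B(p,R)}\|_L\ge\frac{|f(x_k)-f(p)|}{d(x_k,p)}\longrightarrow\frac{r|f(q)-f(p)|}{r\ell}.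
\]
Now let $R\to0$.
\end{proof}

We call $(1-r)\delta(p)+r\delta(q)$ a \emph{hidden point}. Extremality cannot be dropped in (a): if some $z\in M$ has $d(z,p)=r\ell$ and $d(z,q)=(1-r)\ell$, the constant sequence $x_k=z$ satisfies the hypotheses, but $\delta(z)\ne(1-r)\delta(p)+r\delta(q)$ and $X$ separates the points of $\mathcal{F}(M)$. So the approximate points must exist while the exact ones do not. To verify extremality we use, as in the example, the functions that norm the molecule,
\[
\Phi(p,q)=\{f\in\mathrm{Lip}_0(M):\|f\|_L\le1,\ f(q)-f(p)=d(p,q)\}.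
\]

\begin{lemma}\label{lem:extreme}
If $0$ is the only element of $\mathcal{F}(M)$ that vanishes on $\Phi(p,q)$, then $m_{q,p}$ is extreme.
\end{lemma}

\begin{proof}
Let $m_{q,p}=a\mu_1+(1-a)\mu_2$ with $0<a<1$ and $\|\mu_1\|,\|\mu_2\|\le1$. For $f\in\Phi(p,q)$ we have $1=a\langle\mu_1,f\rangle+(1-a)\langle\mu_2,f\rangle$ with both pairings at most $1$, so both equal $1$. Thus $\mu_i-m_{q,p}$ vanishes on $\Phi(p,q)$, and $\mu_i=m_{q,p}$ for $i=1,2$.
\end{proof}

\section{A hidden sequence converging to the base point}\label{sec:one}

In Example~\ref{ex:midpoint} all points are isolated, so all Lipschitz functions are locally flat. To prove Theorem~\ref{thm:one} we place one copy of the example at each ratio $r_n$ of a sequence $r_n\to0$, so that Proposition~\ref{prop:hidden}(b) applies.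

\subsection*{The space}
Fix $0<\eta\le1$. The parameter $\eta$ matters only in Remark~\ref{rem:almost}, and the reader may take $\eta=1$. For $n,k\ge1$ let
\[
r_n=\eta2^{-n},\qquad\varepsilon_{n,k}=r_n/k,\qquad w_{n,k}=r_n+\varepsilon_{n,k},
\]
so that $r_n\le\frac12$ and $r_n<w_{n,k}\le2r_n$. Let $M=\{0,y\}\cup\{x_{n,k}:n,k\ge1\}$ with
\begin{gather*}
d(0,y)=1,\qquad d(0,x_{n,k})=w_{n,k},\qquad d(y,x_{n,k})=1-r_n+\varepsilon_{n,k},\\
d(x_{n,k},x_{m,l})=w_{n,k}+w_{m,l}\quad\text{for }(n,k)\ne(m,l).
\end{gather*}
We write $x,x'$ for two of the points $x_{n,k}$, with parameters $r,\varepsilon,w$ and $r',\varepsilon',w'$. The set $M\setminus\{y\}$ is a star, so only triples containing $y$ need checking. For $0,y,x$ the three inequalities are $1\le(r+\varepsilon)+(1-r+\varepsilon)$, $\;r+\varepsilon\le1+(1-r+\varepsilon)$ and $1-r+\varepsilon\le1+(r+\varepsilon)$. For $y,x,x'$ we have $w+w'\le(1-r+\varepsilon)+(1-r'+\varepsilon')$ because $r+r'\le1$, and $1-r+\varepsilon\le1+r+\varepsilon+2\varepsilon'=d(y,x')+d(x',x)$; the third inequality is the second with $x$ and $x'$ exchanged.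

All distances from $x_{n,k}$ to other points are at least $r_n$, and all distances from $y$ are at least $\frac12$, so every point other than $0$ is isolated. The space is complete. Indeed, a Cauchy sequence with a constant subsequence converges. Otherwise it has a subsequence of distinct points $x_{n_i,k_i}$; their mutual distances $w_{n_i,k_i}+w_{n_j,k_j}$ tend to $0$, so $w_{n_i,k_i}\to0$ and the sequence converges to $0$.

If $f(0)=0$ and $|f(x)|\le Lw$, $|f(x')|\le Lw'$, then $|f(x)-f(x')|\le L\,d(x,x')$. Pairs $x,x'$ can therefore be ignored: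
\begin{equation}\label{eq:three}
\|f\|_L=\sup_{n,k}\ \max\Big\{|f(y)|,\ \frac{|f(x_{n,k})|}{r_n+\varepsilon_{n,k}},\ \frac{|f(y)-f(x_{n,k})|}{1-r_n+\varepsilon_{n,k}}\Big\}.
\end{equation}

\subsection*{A predual}
Proposition~\ref{prop:hidden} predicts that $f(x_{n,k})\to r_nf(y)$ as $k\to\infty$ in any predual. So the right coordinates measure the deviation of $f(x_{n,k})$ from $r_nf(y)$. Let $I=\{y\}\cup\mathbb{N}^2$ and
\[
\mu_y=\delta(y),\qquad\mu_{n,k}=\frac{\delta(x_{n,k})-r_n\delta(y)}{r_n},
\]
which have norm at most $3$ because $w_{n,k}\le2r_n$. Define $h$ by $h(0)=0$, $h(y)=1$, $h(x_{n,k})=r_n$; then $\|h\|_L=1$ by \eqref{eq:three}. For $b\in\ell_\infty(\mathbb{N}^2)$ define $g_b$ by $g_b(0)=g_b(y)=0$, $g_b(x_{n,k})=r_nb_{n,k}$; then $\|g_b\|_L\le\|b\|_\infty$ by \eqref{eq:three}, as both denominators are at least $r_n$. In particular the indicator function $e_{n,k}$ of $\{x_{n,k}\}$ is Lipschitz. The operator $D$ of Lemma~\ref{lem:predual} is injective, since $Df$ determines $f(y)$ and then each $f(x_{n,k})$, and it is onto, since $D(ah+g_b)=(a,b)$.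

For $f\in\mathrm{Lip}_0(M)$ and $N\ge1$ let
\begin{equation}\label{eq:trunc1}
f_N=f(y)h+\sum_{n,k\le N}\big(f(x_{n,k})-r_nf(y)\big)e_{n,k}.
\end{equation}
Thus $f_N=f$ on $\{0,y\}\cup\{x_{n,k}:n,k\le N\}$, and $f_N(x_{n,k})=r_nf(y)$ for the other pairs $(n,k)$. The vector $Df_N$ has finite support and $f_N\to f$ pointwise. For $n,k\le N$ the quotients in \eqref{eq:three} are the same for $f_N$ as for $f$; for the other pairs they are
\[
|f(y)|,\qquad\frac{r_n|f(y)|}{r_n+\varepsilon_{n,k}},\qquad\frac{(1-r_n)|f(y)|}{1-r_n+\varepsilon_{n,k}},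
\]
all at most $|f(y)|\le\|f\|_L$. Hence $\|f_N\|_L\le\|f\|_L$, and Lemma~\ref{lem:predual} with $K=1$ shows that $X_0=D^{-1}(c_0(I))$ is a predual.

\subsection*{The molecule $m_{y,0}=\delta(y)$ is extreme}
Suppose that $\mu\in\mathcal{F}(M)$ vanishes on $\Phi(0,y)$. We have $h\in\Phi(0,y)$. Also $h\pm\varepsilon_{n,k}e_{n,k}\in\Phi(0,y)$: this function differs from $h$ only at $x_{n,k}$, where its value $r_n\pm\varepsilon_{n,k}$ satisfies $|r_n\pm\varepsilon_{n,k}|\le r_n+\varepsilon_{n,k}$ and $|1-r_n\mp\varepsilon_{n,k}|\le1-r_n+\varepsilon_{n,k}$, so \eqref{eq:three} applies. Since $\varepsilon_{n,k}>0$, the element $\mu$ vanishes at $h$ and at every $e_{n,k}$. By \eqref{eq:trunc1} it vanishes at every $f_N$, and by (F2) at every $f\in\mathrm{Lip}_0(M)$. So $\mu=0$, and Lemma~\ref{lem:extreme} applies.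

\begin{proof}[Proof of Theorem~\ref{thm:one}]
The space $M$ is countable and complete, and $\mathcal{F}(M)=X_0^*$. For fixed $n$ we have $d(x_{n,k},0)\to r_n$ and $d(x_{n,k},y)\to1-r_n$ as $k\to\infty$, and $r_n\to0$. Proposition~\ref{prop:hidden}(b) with $p=0$, $q=y$, $\ell=1$ gives $\operatorname{lip}(f,0)\ge|f(y)|$ for every $f$ in every predual $X$. Thus a locally flat $f\in X$ has $f(y)=0=f(0)$. Finally $\|\delta(y)|_X\|=\|\delta(y)\|=1$, so some $f\in X$ has $f(y)\neq0$, and this $f$ is not locally flat.
\end{proof}

Each feature of the metric has one task. The excess $\varepsilon_{n,k}$ is positive to make the molecule extreme, and it tends to $0$ as $k\to\infty$ to create the hidden points. The distances $d(x,x')$ are as large as the path through $0$ allows; this gives \eqref{eq:three}, which lets the values $f(x_{n,k})$ be changed independently of each other, both in the truncation and in the perturbation of $h$.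

\begin{remark}\label{rem:hyperplane}
In the predual $X_0$ the inequality of Theorem~\ref{thm:one} is an equality. Let $f=ah+g_b$ with $b\in c_0(\mathbb{N}^2)$. For $r\le 1$ we have $\|g_b|_{B(0,r)}\|_L\le\sup\{|b_{n,k}|:r_n<r\}$, which tends to $0$ with $r$. Hence $\operatorname{lip}(f,0)\le|a|\,\|h\|_L=|f(y)|$. As the other points are isolated, the locally flat functions in $X_0$ form the hyperplane $\{f\in X_0:f(y)=0\}$.
\end{remark}

\begin{remark}[the obstruction is purely isometric]\label{rem:almost}
Use instead the coordinates of the star, $\mu'_y=\delta(y)$ and $\mu'_{n,k}=\delta(x_{n,k})/r_n$. The corresponding operator $D'$ is bijective, with inverse $(a,b)\mapsto a1_{\{y\}}+g_b$; here $\|1_{\{y\}}\|_L\le2$ by \eqref{eq:three}. The space $Y=(D')^{-1}(c_0(I))=\{f:(f(x_{n,k})/r_n)\in c_0(\mathbb{N}^2)\}$ consists of locally flat functions, by the estimate for $g_b$ in Remark~\ref{rem:hyperplane} and because $y\notin B(0,1)$. Truncate $f$ by giving it the value $0$ at $x_{n,k}$ unless $n,k\le N$. The new quotients in \eqref{eq:three} are $0$ and $|f(y)|/(1-r_n+\varepsilon_{n,k})\le\|f\|_L/(1-\eta/2)$.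 By Lemma~\ref{lem:predual}, restriction maps $\mathcal{F}(M)$ onto $Y^*$ and $(1-\eta/2)\|\mu\|\le\|\mu|_Y\|\le\|\mu\|$. So locally flat almost isometric preduals can exist when isometric ones do not. What fails for $Y$ is the inequality in (F3): $\delta(x_{n,k})\to0$ pointwise on $Y$ as $k\to\infty$, while $\|\delta(y)-0\|=1>1-r_n=\lim_k\|\delta(y)-\delta(x_{n,k})\|$.
\end{remark}

\section{Hidden points at all scales}\label{sec:two}

By \eqref{eq:three} the space of Section~\ref{sec:one} behaves like a graph with edges $\{0,y\}$, $\{0,x_{n,k}\}$, $\{x_{n,k},y\}$, and Theorem~\ref{thm:one} bounds the slope of $f$ on the single edge $\{0,y\}$ by a local Lipschitz constant. For Theorem~\ref{thm:two} we must bound the slope on every edge. The long edges $\{x_{n,k},y\}$ cost little: when $r_n$ is small, $x_{n,k}$ is close to $0$, and the slope is nearly that of $\{0,y\}$. The short edges $\{0,x_{n,k}\}$ suggest an iteration: attach new approximate points to each of them, and repeat.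

This naive iteration breaks hypothesis (a) of Lemma~\ref{lem:predual}. Suppose that an edge of length $\omega$ carries slope $a$ and that a new point is attached at distance $\omega'=r_n(1+\frac1k)\omega$ from its first endpoint. If the value at the new point exceeds the interpolated value by $\omega'$, the new edge has slope $1+\frac k{k+1}a$. Repeating this with the same $k$ produces slopes that tend to $k+1$. So bounded coordinates do not give a Lipschitz function. We need a recursion in which the slope contracts by a fixed factor from one generation to the next.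

The remedy is a detour. To an edge $\{b,x\}$ of length $\omega$ we add a vertex $v$ at distance $2\tau\omega$ from $b$ and $(1+\tau)\omega$ from $x$, and we attach the next generation to $\{b,v\}$ and $\{v,x\}$ instead of $\{b,x\}$. The edge $\{v,x\}$ is longer than $\{b,x\}$, which gives the contraction factor $1/(1+\tau)$. The detour has length $(1+3\tau)\omega$, so control of the slopes on its two edges controls the slope on $\{b,x\}$ up to the factor $1+3\tau$. And the triangle inequalities in $b,v,x$ are strict, which leaves room for extremality.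

\subsection*{The graph}
Fix $0<\tau\le\frac12$ and $0<\eta\le\frac14$, and let $r_n=\eta2^{-n}$ for $n\ge1$. Then $r_n\le\frac18$, so
\begin{equation}\label{eq:small}
\frac{2r_n}{1-r_n}<1 .
\end{equation}
Let $W$ be the countable set of finite words over the alphabet $\{0,1\}\times\mathbb{N}\times\mathbb{N}$, including the empty word $\emptyset$. A nonempty word is written $t=s\cdot(e,n,k)$, and $s$ is its \emph{parent}. Every word counts as a prefix of itself, and $t$ \emph{extends} $s$ if $s$ is a prefix of $t$. Let
\[
M=\{0\}\cup\{x_t:t\in W\}\cup\{v_t:t\in W\},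
\]
all these points being distinct; $x_t$ and $v_t$ have \emph{index} $t$. We define recursively a base $b_t\in M$ and a scale $\omega_t>0$. Put $b_\emptyset=0$ and $\omega_\emptyset=1$. Once $b_s,\omega_s$ are defined, put
\[
p_{s,0}=b_s,\quad q_{s,0}=v_s,\quad\ell_{s,0}=2\tau\omega_s;\qquad p_{s,1}=v_s,\quad q_{s,1}=x_s,\quad\ell_{s,1}=(1+\tau)\omega_s,
\]
and for $t=s\cdot(e,n,k)$ put $b_t=p_{s,e}$ and $\omega_t=r_n(1+\frac1k)\ell_{s,e}$. Thus
\begin{equation}\label{eq:omega}
r_n\ell_{s,e}\le\omega_t\le2r_n\ell_{s,e}.
\end{equation}
By induction $b_t$ is $0$ or $v_u$ for a proper prefix $u$ of $t$. The edges \emph{belonging to} $t$ are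
\[
\{b_t,x_t\}\text{ of length }\omega_t,\qquad\{b_t,v_t\}\text{ of length }\ell_{t,0},\qquad\{v_t,x_t\}\text{ of length }\ell_{t,1},
\]
and, if $t=s\cdot(e,n,k)$, a \emph{long edge} $\{x_t,q_{s,e}\}$ of length $(1-r_n+\frac{r_n}k)\ell_{s,e}$; see Figure~\ref{fig:cell}. The edges $\{p_{s,e},q_{s,e}\}$ are called \emph{active}; the two active edges with first subscript $s$ belong to $s$. Each endpoint of an edge belonging to $t$ is $0$ or has a prefix of $t$ as index, and at least one endpoint has index $t$. Hence edges belonging to different words are different, and since $b_t=p_{s,e}\ne q_{s,e}$, so are the edges belonging to one word. The graph is connected, because $x_t$ and $v_t$ are joined to $b_t$, which is $0$ or has a shorter index. Let $d(u,u')$ be the infimum of the lengths of finite paths from $u$ to $u'$. It is finite, symmetric and satisfies the triangle inequality; positivity is part of Lemma~\ref{lem:metric}.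

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1]
\coordinate (p) at (0,0); \coordinate (q) at (8,0);
\coordinate (x) at (2.6,1.7); \coordinate (v) at (-1,1.1);
\draw[very thick] (p)--node[below]{$\ell$}(q);
\draw[very thick] (p)--node[below left]{$2\tau\omega_t$}(v);
\draw[very thick] (v)--node[above]{$(1+\tau)\omega_t$}(x);
\draw (p)--node[below right]{$\omega_t$}(x);
\draw (x)--node[above right]{$(1-r_n+r_n/k)\ell$}(q);
\fill (p) circle (2pt) node[below]{$b_t=p_{s,e}$};
\fill (q) circle (2pt) node[below]{$q_{s,e}$};
\fill (x) circle (2pt) node[above]{$x_t$};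
\fill (v) circle (2pt) node[left]{$v_t$};
\draw[fill=white] (2.6,0) circle (2.5pt);
\end{tikzpicture}
\caption{The four edges belonging to a word $t=s\cdot(e,n,k)$, attached to the active edge $\{p_{s,e},q_{s,e}\}$ of length $\ell=\ell_{s,e}$; here $\omega_t=r_n(1+1/k)\ell$, and the picture is not to scale. Thick edges are active: each receives such a configuration for every pair $(n,k)$. The hollow circle is the hidden point $(1-r_n)\delta(p_{s,e})+r_n\delta(q_{s,e})$, the weak* limit of $\delta(x_t)$ as $k\to\infty$ in every predual; it is not a point of $M$.}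
\label{fig:cell}
\end{figure}

\subsection*{Coordinates}
Let $f\colon M\to\mathbb{R}$ with $f(0)=0$. The \emph{slope} of $f$ on an edge $\{u,u'\}$ is $|f(u)-f(u')|$ divided by the length of the edge, and $E(f)\in[0,\infty]$ is the supremum of all slopes. We write $a_t$ for the slope on $\{b_t,x_t\}$ and $\sigma_{s,e}$ for the slope on the active edge $\{p_{s,e},q_{s,e}\}$. As in Section~\ref{sec:one}, the coordinate of $x_t$ is the deviation from the value at the hidden point:
\[
\nu_t=f(v_t)-f(b_t),\qquad\zeta_\emptyset=f(x_\emptyset),\qquad\zeta_t=f(x_t)-(1-r_n)f(p_{s,e})-r_nf(q_{s,e})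
\]
for $t=s\cdot(e,n,k)$. The points $b_t,p_{s,e},q_{s,e}$ are $0$ or have a proper prefix of $t$ as index. By recursion on the length of $t$, the numbers $(\zeta_t,\nu_t)_{t\in W}$ can be prescribed arbitrarily and determine $f$; more precisely, the values of $f$ at $x_t,v_t$ depend only on the coordinates $\zeta_u,\nu_u$ with $u$ a prefix of $t$. With $\Delta=f(q_{s,e})-f(p_{s,e})$, so that $|\Delta|=\sigma_{s,e}\ell_{s,e}$, we have
\begin{equation}\label{eq:incr}
f(x_t)-f(b_t)=r_n\Delta+\zeta_t,\qquad f(q_{s,e})-f(x_t)=(1-r_n)\Delta-\zeta_t .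
\end{equation}
Let $A(f)=\sup_t\max(|\zeta_t|,|\nu_t|)/\omega_t$.

\begin{lemma}\label{lem:A}
For every $f\colon M\to\mathbb{R}$ with $f(0)=0$ we have $A(f)\le2E(f)$ and $E(f)\le\frac3\tau A(f)$.
\end{lemma}

\begin{proof}
Let $E=E(f)$. Then $|\nu_t|\le2\tau\omega_tE\le\omega_tE$ and $|\zeta_\emptyset|\le\omega_\emptyset E$, and \eqref{eq:incr} and \eqref{eq:omega} give $|\zeta_t|\le(\omega_t+r_n\ell_{s,e})E\le2\omega_tE$.

Conversely let $A=A(f)<\infty$ and $B=3A/\tau$. Since $f(x_s)-f(v_s)=(f(x_s)-f(b_s))-\nu_s$,
\[
\sigma_{s,0}\le\frac A{2\tau},\qquad\sigma_{s,1}\le\frac{a_s+A}{1+\tau}.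
\]
Suppose $a_s\le B$. Then $\sigma_{s,e}\le B-A$ for $e=0,1$. For $e=0$ this holds because $A+\frac{A}{2\tau}\le\frac A\tau$. For $e=1$ the inequality $B+A\le(1+\tau)(B-A)$ is equivalent to $(2+\tau)A\le\tau B=3A$; this is where the contraction factor $1/(1+\tau)$ is used. For $t=s\cdot(e,n,k)$, the first identity in \eqref{eq:incr} and \eqref{eq:omega} give $a_t\le\sigma_{s,e}+A\le B$. The second identity, with \eqref{eq:omega} and \eqref{eq:small}, bounds the slope on the long edge of $t$ by
\[
\frac{(1-r_n)\sigma_{s,e}\ell_{s,e}+2r_n\ell_{s,e}A}{(1-r_n)\ell_{s,e}}\le\sigma_{s,e}+A\le B .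
\]
Since $a_\emptyset\le A\le B$, induction on the length of words shows that all slopes are at most $B$.
\end{proof}

Call $F\subset W$ \emph{admissible} if it is finite, contains $\emptyset$, and contains all prefixes of its elements. We say that $f$ is \emph{supported in} $F$ if $\zeta_t=\nu_t=0$ for all $t\notin F$. The next lemma says that where the coordinates vanish, slopes strictly decrease from parent to child.

\begin{lemma}\label{lem:interp}
Let $f\colon M\to\mathbb{R}$ with $f(0)=0$.
\begin{itemize}
\item[(a)] If $t=s\cdot(e,n,k)$ and $\zeta_t=\nu_t=0$, then the slope on each edge belonging to $t$ is $\sigma_{s,e}$ times a factor in $[0,1)$.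
\item[(b)] If $f$ is supported in an admissible set $F$, then $E(f)$ is the maximum of the slopes on the finitely many edges belonging to words in $F$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) By \eqref{eq:incr}, the increments of $f$ on $\{b_t,x_t\}$, $\{b_t,v_t\}$, $\{v_t,x_t\}$ and the long edge have absolute values $r_n|\Delta|$, $0$, $r_n|\Delta|$ and $(1-r_n)|\Delta|$. Dividing by the lengths gives $\sigma_{s,e}$ times
\[
\frac k{k+1},\qquad0,\qquad\frac{k}{(k+1)(1+\tau)},\qquad\frac{1-r_n}{1-r_n+r_n/k}.
\]
(b) Let $E_F$ be that maximum. We show by induction on length that the slopes on edges belonging to $t$ are at most $E_F$. For $t\in F$ this is the definition. A word $t\notin F$ is nonempty, say $t=s\cdot(e,n,k)$; the active edge $\{p_{s,e},q_{s,e}\}$ belongs to $s$, so $\sigma_{s,e}\le E_F$, and (a) applies.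
\end{proof}

For admissible $F$ let $f_F$ be the function supported in $F$ whose coordinates $\zeta_t,\nu_t$ for $t\in F$ are those of $f$. As $F$ is closed under prefixes, $f_F=f$ at $0$ and at all points with index in $F$. These include all endpoints of edges belonging to words in $F$, so Lemma~\ref{lem:interp}(b) gives
\begin{equation}\label{eq:trunc2}
E(f_F)<\infty\qquad\text{and}\qquad E(f_F)\le E(f).
\end{equation}
Let $F_N$ be the set of words of length at most $N$ whose letters $(e,n,k)$ all have $n,k\le N$. These sets are admissible and increase to $W$, so $f_{F_N}\to f$ pointwise.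

\begin{lemma}\label{lem:metric}
The function $d$ is a metric, $\|f\|_L=E(f)$ for all $f\colon M\to\mathbb{R}$ with $f(0)=0$, and $\mathcal{F}(M)$ has a predual.
\end{lemma}

\begin{proof}
Summing along paths gives $|f(u)-f(u')|\le E(f)\,d(u,u')$ when $E(f)<\infty$. Let $u\ne u'$, say $u\neq0$, and let $f$ be the indicator function of $\{u\}$. For large $N$ we have $f_{F_N}(u)=1$ and $f_{F_N}(u')=0$, and $E(f_{F_N})<\infty$ by \eqref{eq:trunc2}; hence $d(u,u')>0$. So $d$ is a metric and $\|f\|_L\le E(f)$ for all $f$. Conversely, the distance between the endpoints of an edge is at most its length, so every slope is at most $\|f\|_L$.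

Let $I=W\times\{x,v\}$, let $\mu_{\emptyset,x}=\delta(x_\emptyset)$, and let
\[
\mu_{t,x}=\frac{\delta(x_t)-(1-r_n)\delta(p_{s,e})-r_n\delta(q_{s,e})}{\omega_t}\quad(t=s\cdot(e,n,k)),\qquad\mu_{t,v}=\frac{\delta(v_t)-\delta(b_t)}{\omega_t}.
\]
Then $\langle\mu_{t,x},f\rangle=\zeta_t/\omega_t$ and $\langle\mu_{t,v},f\rangle=\nu_t/\omega_t$, so $\|Df\|_\infty=A(f)$. The first inequality of Lemma~\ref{lem:A} shows that the $\mu_i$ have norm at most $2$. The operator $D$ is injective because the coordinates determine $f$, and it is onto because they can be prescribed and, by the second inequality, $A(f)<\infty$ implies $\|f\|_L<\infty$. The functions $f_{F_N}$ satisfy hypothesis (b) of Lemma~\ref{lem:predual} with $K=1$ by \eqref{eq:trunc2}. So $D^{-1}(c_0(I))$ is a predual.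
\end{proof}

\subsection*{Active edges give extreme molecules}
In Section~\ref{sec:one} we perturbed $h$ at one point at a time. Here a change of one coordinate propagates to infinitely many descendants, and a norming function has slopes arbitrarily close to $1$ on infinitely many edges. Lemma~\ref{lem:interp}(b) resolves this: for finitely supported functions only finitely many edges count, so strict inequalities on individual edges are enough.

\begin{lemma}\label{lem:B}
Fix $s\in W$ and $e\in\{0,1\}$, and write $p=p_{s,e}$, $q=q_{s,e}$, $\ell=\ell_{s,e}$. Then $d(p,q)=\ell$ and $m_{q,p}$ is extreme.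
\end{lemma}

\begin{proof}
\emph{A function with slope $1$ on $\{p,q\}$ only.} Let $f_0$ have $\zeta_t=\nu_t=0$ for $t\ne s$ and
\[
\zeta_s=0,\ \ \nu_s=2\tau\omega_s\quad\text{if }e=0;\qquad\zeta_s=\big(1-\tfrac\tau2\big)\omega_s,\ \ \nu_s=-\tfrac{3\tau}2\omega_s\quad\text{if }e=1.
\]
We claim that $f_0(q)-f_0(p)=\ell$ and that all edges other than $\{p,q\}$ have slope less than $1$.

If $t$ does not extend $s$, then no prefix of $t$ equals $s$, so $f_0$ vanishes at all points whose index is a prefix of $t$, and the edges belonging to $t$ have slope $0$. In particular $f_0$ vanishes at points whose index is a proper prefix of $s$, so $f_0(b_s)=0$, $f_0(x_s)=\zeta_s$ and $f_0(v_s)=\nu_s$.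

Consider the edges belonging to $s$. If $e=0$, then $f_0(q)-f_0(p)=\nu_s=\ell_{s,0}$, the slope on $\{v_s,x_s\}$ is $\frac{2\tau}{1+\tau}<1$, and the slopes on $\{b_s,x_s\}$ and on the long edge, if there is one, are $0$. If $e=1$, then $f_0(q)-f_0(p)=\zeta_s-\nu_s=(1+\tau)\omega_s=\ell_{s,1}$, the slope on $\{b_s,x_s\}$ is $1-\frac\tau2$, and the slope on $\{b_s,v_s\}$ is $\frac34$. If moreover $s=s'\cdot(e',n,k)$, the long edge joins $x_s$ to a point where $f_0=0$; its length is at least $(1-r_n)\ell_{s',e'}$ and $|\zeta_s|\le\omega_s\le2r_n\ell_{s',e'}$, so its slope is less than $1$ by \eqref{eq:small}.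

Finally let $t=s'\cdot(e',n,k)$ properly extend $s$. Its parent $s'$ extends $s$, so $\sigma_{s',e'}\le1$, either by the previous paragraph or by induction on length, and Lemma~\ref{lem:interp}(a) gives slopes less than $1$ on the edges belonging to $t$. This proves the claim. It follows that $\|f_0\|_L=E(f_0)=1$ and $\ell=f_0(q)-f_0(p)\le d(p,q)\le\ell$. So $d(p,q)=\ell$ and $f_0\in\Phi(p,q)$.

\emph{Perturbation.} Let $g$ be supported in an admissible set $F\ni s$, with $g(p)=g(q)$. The functions $f_0\pm\theta g$ are supported in $F$ and have increment $\ell$ from $p$ to $q$. On each of the finitely many other edges belonging to words in $F$ the slope of $f_0$ is less than $1$, so for small $\theta>0$ the slope of $f_0\pm\theta g$ is at most $1$. By Lemma~\ref{lem:interp}(b), $f_0\pm\theta g\in\Phi(p,q)$.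

\emph{Conclusion.} Let $\mu\in\mathcal{F}(M)$ vanish on $\Phi(p,q)$. Then $\langle\mu,f_0\rangle=0$, and $\langle\mu,g\rangle=0$ for all $g$ as in the last paragraph. Given $f\in\mathrm{Lip}_0(M)$, put $g=f-\ell^{-1}(f(q)-f(p))f_0$, so that $g(p)=g(q)$. If $s\in F_N$, then $p$ and $q$ are $0$ or have index in $F_N$, so $g_{F_N}(p)=g_{F_N}(q)$ and $\langle\mu,g_{F_N}\rangle=0$. By \eqref{eq:trunc2} and (F2), $\langle\mu,g\rangle=0$, hence $\langle\mu,f\rangle=0$. So $\mu=0$, and Lemma~\ref{lem:extreme} applies.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:two}]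
The space $M$ is countably infinite and $\mathcal{F}(M)$ is a dual space by Lemma~\ref{lem:metric}. Let $X$ be a predual, $f\in X$, and $\Lambda=\sup_{p\in M}\operatorname{lip}(f,p)$.

\emph{Active edges.} Fix $(s,e)$ and $n$, and let $t_k=s\cdot(e,n,k)$. The edges from $x_{t_k}$ to $p_{s,e}$ and $q_{s,e}$ give $d(x_{t_k},p_{s,e})\le r_n(1+\frac1k)\ell_{s,e}$ and $d(x_{t_k},q_{s,e})\le(1-r_n+\frac{r_n}k)\ell_{s,e}$. By Lemma~\ref{lem:B} and Proposition~\ref{prop:hidden}(b), $\sigma_{s,e}\le\operatorname{lip}(f,p_{s,e})\le\Lambda$.

\emph{The edges $\{b_t,x_t\}$.} Going through $v_t$, we get $|f(x_t)-f(b_t)|\le\Lambda(\ell_{t,0}+\ell_{t,1})=(1+3\tau)\Lambda\omega_t$.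

\emph{Long edges.} For $t=s\cdot(e,n,k)$ we go through $b_t=p_{s,e}$ and use \eqref{eq:omega} and $1+3\tau\le\frac52$. The slope is at most
\[
\frac{(1+3\tau)\Lambda\cdot2r_n\ell_{s,e}+\Lambda\ell_{s,e}}{(1-r_n)\ell_{s,e}}\le\frac{1+5r_n}{1-r_n}\Lambda\le\frac{1+5\eta}{1-\eta}\Lambda .
\]
These are all the edges, so
\[
\|f\|_L=E(f)\le\max\Big(1+3\tau,\ \frac{1+5\eta}{1-\eta}\Big)\sup_{p\in M}\operatorname{lip}(f,p).
\]
Choose $\tau$ and $\eta$ so small that the maximum is at most $1/(1-\varepsilon)$. If $f$ is locally flat, then $\Lambda=0$ and $f=0$.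
\end{proof}

\begin{remark}\label{rem:completion}
The space in Theorem~\ref{thm:two} may also be taken complete and separable. Lipschitz functions extend uniquely and with the same norm to the completion $\widehat M$, so $\mathrm{Lip}_0$, $\mathcal{F}$ and the preduals do not change. For $p\in M$ the open ball of $M$ is dense in the open ball of $\widehat M$ with the same center and radius, so $\operatorname{lip}(f,p)$ does not change either.
\end{remark}

\section{The Lipschitz constant is generically not attained at small scales}\label{sec:three}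

For Theorem~\ref{thm:three} write $L_0(f)$ for the limit in its statement; it exists by monotonicity, and $L_0(f)\le\|f\|_L$. If $L_0(f)=\|f\|_L$, then $f$ is almost normed by molecules of arbitrarily close pairs of points. The proof plays two facts against each other: at a point of Fr\'echet differentiability of the norm, almost norming functionals converge in norm, whereas molecules of shrinking pairs never do.

\begin{lemma}\label{lem:molecules}
Let $p_i\ne q_i$ in $M$ with $d_i=d(p_i,q_i)\to0$, and let $m_i=m_{p_i,q_i}$. Then $\liminf_i\|m_i-\mu\|\ge\frac12$ for every $\mu\in\mathcal{F}(M)$.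
\end{lemma}

\begin{proof}
By density it suffices to show that $\|m_i-\nu\|\ge\frac12$ for large $i$ when $\nu\in\operatorname{span}\delta(S)$ with $S\ni0$ finite. Take $i$ so large that $2d_i<d(s,s')$ for all distinct $s,s'\in S$. One of $p_i,q_i$ is at distance at least $d_i/2$ from $S$. Otherwise there are $s,s'\in S$ with $d(p_i,s)<d_i/2$ and $d(q_i,s')<d_i/2$; then $d(s,s')<2d_i$, so $s=s'$, and $d(p_i,q_i)<d_i$, which is absurd. Call that point $z$ and let $g(x)=\max(0,d_i/2-d(x,z))$. Then $g$ is $1$-Lipschitz and vanishes on $S$, so $g\in\mathrm{Lip}_0(M)$ and $\langle\nu,g\rangle=0$. Also $g(z)=d_i/2$, and $g=0$ at the other point of the pair, which is at distance $d_i$ from $z$. Hence $\|m_i-\nu\|\ge|\langle m_i,g\rangle|=\frac12$.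
\end{proof}

Recall that the norm of a Banach space $X$ is \emph{Fr\'echet differentiable} at $f$, with derivative $\mu\in X^*$, if $\|f+g\|=\|f\|+\langle\mu,g\rangle+o(\|g\|)$ as $\|g\|\to0$. By homogeneity it is then differentiable at all positive multiples of $f$. We need two facts. The first is Asplund's theorem: if $X^*$ is separable, then the norm of $X$ is Fr\'echet differentiable on a dense $G_\delta$ subset of $X$; see \cite[Thm.~2.12]{Phelps}. The second is \v{S}mulyan's lemma: if the norm is Fr\'echet differentiable at $f$ with $\|f\|=1$ and derivative $\mu$, and $m_i\in X^*$ satisfy $\|m_i\|\le1$ and $\langle m_i,f\rangle\to1$, then $\|m_i-\mu\|\to0$. To see this, let $\gamma>0$ and choose $\beta>0$ with $\|f+g\|\le1+\langle\mu,g\rangle+\gamma\beta$ for $\|g\|\le\beta$. For such $g$,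
\[
\langle m_i,g\rangle\le\|f+g\|-\langle m_i,f\rangle\le\langle\mu,g\rangle+\gamma\beta+1-\langle m_i,f\rangle ,
\]
so $\|m_i-\mu\|\le\gamma+(1-\langle m_i,f\rangle)/\beta$, and $\limsup_i\|m_i-\mu\|\le\gamma$.

\begin{proof}[Proof of Theorem~\ref{thm:three}]
Since $\delta$ is an isometry, rational combinations of $\delta(x)$ with $x$ in a countable dense subset of $M$ are dense in $\mathcal{F}(M)$. So $X^*=\mathcal{F}(M)$ is separable; this is the only use of separability. Since $M$ has two points, $\mathcal{F}(M)\ne\{0\}$ and $X\ne\{0\}$. By Asplund's theorem the nonzero points of Fr\'echet differentiability of the norm are dense in $X$. Let $f$ be one of them, normalized so that $\|f\|_L=1$, with derivative $\mu\in X^*=\mathcal{F}(M)$. Suppose that $L_0(f)=1$. Then for each $i$ there are $p_i,q_i$ with $0<d(p_i,q_i)<1/i$ and, after exchanging the two points if necessary, $\langle m_{p_i,q_i},f\rangle>1-1/i$. The molecules have norm one in $X^*$, so \v{S}mulyan's lemma gives $\|m_{p_i,q_i}-\mu\|\to0$ in $X^*$, that is, in $\mathcal{F}(M)$. This contradicts Lemma~\ref{lem:molecules}.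 Hence $L_0(f)<\|f\|_L$.

Let $p\in M$ and $\rho>0$. Two points of $B(p,\rho/2)$ are at distance less than $\rho$, so $\operatorname{lip}(f,p)$ is at most the supremum over pairs with $0<d<\rho$. Letting $\rho\to0$ gives $\sup_p\operatorname{lip}(f,p)\le L_0(f)<\|f\|_L$. Thus every predual over a separable space with at least two points contains functions that violate the inequality of Theorem~\ref{thm:two} with $\varepsilon=0$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{AGP}
Ram\'on J. Aliaga, Guillaume Grelier, Anton\'in Proch\'azka,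
\emph{A note on nonseparable Lipschitz-free spaces},
arXiv:2312.14678 (2023).

\bibitem{Phelps}
R. Phelps,
\emph{Convex Functions, Monotone Operators and Differentiability},
2nd ed.

\end{thebibliography}
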